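\title{Face numbers of marked chain-order polytopes}

\begin{abstract}
A marked poset gives rise to a family of polytopes, one for each way of declaring every unmarked element an order coordinate or a chain coordinate. We prove that turning order coordinates into chain coordinates never decreases the number of faces of any dimension. This proves a conjecture stated by Fang and Fourier for admissible decompositions, and it contains the inequality between the face numbers of marked order and marked chain polytopes. The proof changes one coordinate at a time, views the two polytopes as fibered over a common base, and shows that the two subdivisions of the base that govern their faces are transversal. We obtain an exact formula for the change of the face numbers in one step, and for ordinary posets we determine when equality holds.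
\end{abstract}

\section{The polytopes and the results}\label{sec:intro}

A \emph{marked poset} $(P,A,\lambda)$ consists of a finite poset $(P,\prec)$, a subset $A\subset P$ that contains all minimal and all maximal elements of $P$, and a \emph{marking} $\lambda\in\mathbb{R}^A$ with $\lambda_a\le\lambda_b$ whenever $a\prec b$ in $A$. A \emph{decomposition} is a pair $(U_1,U_2)$ with $P\setminus A=U_1\sqcup U_2$; the elements of $U_1$ are the \emph{order coordinates} and those of $U_2$ the \emph{chain coordinates}. The \emph{marked chain-order polytope} $\mathcal{CO}_{U_1,U_2}(\lambda)\subset\mathbb{R}^{P\setminus A}$ is the set of all $x=(x_p)_{p\in P\setminus A}$ such that, with $x_a:=\lambda_a$ for $a\in A$,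
\begin{itemize}
\item[(i)] $x_p\ge0$ for every $p\in U_2$;
\item[(ii)] $x_{p_1}+\dots+x_{p_r}\le x_b-x_s$ for every chain $s\prec p_1\prec\dots\prec p_r\prec b$ with $s,b\in A\cup U_1$, $p_1,\dots,p_r\in U_2$ and $r\ge0$.
\end{itemize}
One should read the value of a marked element or of an order coordinate as a height, and the value of a chain coordinate as a length. Condition (ii) says that the lengths along a chain, stacked on top of each other, fit into the gap between the heights of its two ends. If $U_2=\emptyset$, only heights occur and (ii) says that $x$ is an order-preserving extension of $\lambda$; this is the marked order polytope $\mathcal{O}_{P,A}(\lambda)$. If $U_1=\emptyset$, we get the marked chain polytope $\mathcal{C}_{P,A}(\lambda)$. These two are the polytopes of Ardila, Bliem and Salazar, and the other decompositions interpolate between them.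

The set $\mathcal{CO}_{U_1,U_2}(\lambda)$ is a nonempty polytope, and the two conditions in the definition of a marked poset are what make it so. Since $A$ contains the extremal elements, every $p\in P\setminus A$ satisfies $a\prec p\prec b$ for some $a,b\in A$; hence $0\le x_p\le\lambda_b-\lambda_a$ if $p\in U_2$ and $\lambda_a\le x_p\le\lambda_b$ if $p\in U_1$, and the set is bounded. Since $\lambda$ is order preserving, the point with $x_p=0$ on $U_2$ and $x_u=\max\{\lambda_a: a\in A,\ a\prec u\}$ on $U_1$ satisfies (i) and (ii). The polytope need not have full dimension.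

For a polytope $X$ let $f_i(X)$ be the number of its $i$-dimensional faces. Faces are nonempty, and $X$ is a face of itself. The sequence $(f_0,f_1,\dots)$ is the \emph{$f$-vector}, and a \emph{facet} is a face of dimension $\dim X-1$. How does the $f$-vector depend on the decomposition? If $P$ is a chain $a\prec p_1\prec\dots\prec p_n\prec b$ with $A=\{a,b\}$ and $\lambda_a<\lambda_b$, the order polytope $\lambda_a\le x_{p_1}\le\dots\le x_{p_n}\le\lambda_b$ and the chain polytope $x_{p_i}\ge0$, $\sum_ix_{p_i}\le\lambda_b-\lambda_a$ are both simplices, so a difference can come only from branching. Suppose that $q$ lies above $k$ and below $l$ elements and that all of these carry heights. As an order coordinate, $x_q$ occurs in the $k+l$ inequalities $x_s\le x_q$ and $x_q\le x_b$. As a chain coordinate it occurs in the $kl+1$ inequalities $x_q\le x_b-x_s$ and $x_q\ge0$. Since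
\[
kl+1-k-l=(k-1)(l-1)\ge0,
\]
one guesses that chain coordinates produce more facets, and then perhaps more faces of every dimension.

A decomposition $(U_1,U_2)$ is \emph{admissible} if no element of $U_1$ lies below an element of $U_2$. The following conjecture is posed by Fang and Fourier \cite{FF}: \emph{if $(U_1,U_2)$ and $(V_1,V_2)$ are different admissible decompositions with $U_1\subset V_1$, then $f_i(\mathcal{CO}_{V_1,V_2}(\lambda))\le f_i(\mathcal{CO}_{U_1,U_2}(\lambda))$ for $i=0,1,\dots,|P\setminus A|$.} The special case $U_1=\emptyset$, $V_1=P\setminus A$, that is, $f_i(\mathcal{O}_{P,A}(\lambda))\le f_i(\mathcal{C}_{P,A}(\lambda))$ for all $i$, is known as a conjecture of Stanley and Hibi--Li; it is known to hold for the facet count $i=|P\setminus A|-1$. We prove the conjecture, and admissibility turns out not to be needed.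

\begin{theorem}\label{thm:main}
Let $(P,A,\lambda)$ be a marked poset and let $(U_1,U_2)$ and $(V_1,V_2)$ be decompositions of $P\setminus A$ with $U_1\subset V_1$. Then
\[
f_i(\mathcal{CO}_{V_1,V_2}(\lambda))\le f_i(\mathcal{CO}_{U_1,U_2}(\lambda))\qquad\text{for all } i\ge0 .
\]
\end{theorem}

When $V_1\setminus U_1$ is a single element, Theorem~\ref{thm:formula} gives an exact formula for the difference of the two sides. For ordinary posets, where only a least and a greatest element are marked, we also describe the case of equality. A chain is \emph{saturated} if each of its elements is covered in $P$ by the next one. Two polytopes in $\mathbb{R}^n$ are \emph{unimodularly equivalent} if a map $x\mapsto Bx+z$ with $B\in\mathrm{GL}_n(\mathbb{Z})$ and $z\in\mathbb{Z}^n$ takes one onto the other.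

\begin{theorem}\label{thm:equality}
Let $A=\{\hat0,\hat1\}$ with $\hat0\prec p\prec\hat1$ for all $p\in P\setminus A$, let $\lambda_{\hat0}=0$, $\lambda_{\hat1}=1$, and let $n=|P\setminus A|\ge1$. For arbitrary decompositions $(U_1,U_2)$ and $(V_1,V_2)$ with $U_1\subset V_1$, the following are equivalent for the polytopes $\mathcal{CO}_{U_1,U_2}(\lambda)$ and $\mathcal{CO}_{V_1,V_2}(\lambda)$:
\begin{itemize}
\item[(a)] they are unimodularly equivalent;
\item[(b)] they have the same $f$-vector;
\item[(c)] they have the same number of facets.
\end{itemize}
If both decompositions are admissible, then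
\begin{equation}\label{eq:facets}
f_{n-1}(\mathcal{CO}_{U_1,U_2}(\lambda))-f_{n-1}(\mathcal{CO}_{V_1,V_2}(\lambda))=\sum_{q\in V_1\setminus U_1}(\alpha(q)-1)(\beta(q)-1),
\end{equation}
where $\alpha(q)$ is the number of saturated chains from $\hat0$ to $q$ and $\beta(q)$ is the number of upper covers of $q$ in $P$. So, for admissible decompositions, equality holds if and only if $\{p\in P\setminus A: p\prec q\}$ is a chain for every $q\in V_1\setminus U_1$ that has at least two upper covers.
\end{theorem}

Sections~\ref{sec:step}--\ref{sec:count} reduce Theorem~\ref{thm:main} to a comparison of two subdivisions of a convex set with their common refinement. For arbitrary subdivisions this comparison can go the wrong way. The poset enters through a transversality property, proved in Section~\ref{sec:trans}, and Section~\ref{sec:local} derives the inequality from it. Section~\ref{sec:ordinary} treats ordinary posets.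

\section{Moving one element}\label{sec:step}

One passes from $(U_1,U_2)$ to $(V_1,V_2)$ by moving the elements of $V_1\setminus U_1$ to the order side one at a time, in any order. Because Theorem~\ref{thm:main} is stated for arbitrary decompositions, each intermediate pair of decompositions is an instance of it, and it suffices to treat a single move. So fix a partition
\[
P\setminus A=O\sqcup C\sqcup\{q\}
\]
and put
\[
\mathcal{V}=\mathcal{CO}_{O\cup\{q\},\,C}(\lambda),\qquad \mathcal{U}=\mathcal{CO}_{O,\,C\cup\{q\}}(\lambda).
\]
We must show $f_i(\mathcal{V})\le f_i(\mathcal{U})$. This notation is kept for the rest of the paper.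

The two polytopes share all inequalities that do not involve $q$, so we collect these first. A \emph{base chain} is a chain $s\prec p_1\prec\dots\prec p_r\prec b$ with $s,b\in A\cup O$, $p_i\in C$ and $r\ge0$. Let $Q\subset\mathbb{R}^{O\cup C}$ be the set of all $y$ with
\[
y_p\ge0\quad(p\in C),\qquad y_s+y_{p_1}+\dots+y_{p_r}\le y_b\quad\text{(all base chains)},
\]
where $y_a:=\lambda_a$ for $a\in A$. This is the marked chain-order polytope of the marked poset $P\setminus\{q\}$ with the induced order and the decomposition $(O,C)$, so it is a nonempty polytope. Next let $\mathcal{J}$ be the set of chains $j=(s\prec p_1\prec\dots\prec p_r\prec q)$ and $\mathcal{K}$ the set of chains $k=(q\prec p_1\prec\dots\prec p_r\prec b)$, again with $s,b\in A\cup O$, $p_i\in C$, $r\ge0$. Both sets are nonempty because $a\prec q\prec b$ for some $a,b\in A$. The \emph{values} of these chains at $y$ are the affine functions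
\[
\ell_j(y)=y_s+\sum_{i=1}^r y_{p_i},\qquad u_k(y)=y_b-\sum_{i=1}^r y_{p_i},
\]
and we put $M=\max_{j\in\mathcal{J}}\ell_j$ and $m=\min_{k\in\mathcal{K}}u_k$. For $j\in\mathcal{J}$ and $k\in\mathcal{K}$ let $j*k$ be the chain obtained by concatenating $j$ and $k$ and deleting $q$. By transitivity $j*k$ is a base chain, and its inequality reads $\ell_j(y)\le u_k(y)$. Hence
\[
M\le m\quad\text{on } Q .
\]
We write points of $\mathbb{R}^{P\setminus A}$ as $(y,t)$ with $t=x_q$.

\begin{proposition}\label{prop:fiber}
The polytopes $\mathcal{V}$ and $\mathcal{U}$ are given by
\begin{align*}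
\mathcal{V}&=\{(y,t): y\in Q,\ \ell_j(y)\le t\le u_k(y)\text{ for all }j\in\mathcal{J},\,k\in\mathcal{K}\},\\
\mathcal{U}&=\{(y,t): y\in Q,\ 0\le t\le u_k(y)-\ell_j(y)\text{ for all }j\in\mathcal{J},\,k\in\mathcal{K}\}.
\end{align*}
Both project onto $Q$, with fibers $[M(y),m(y)]$ and $[0,m(y)-M(y)]$ over $y$.
\end{proposition}

\begin{proof}
Sort the chains in (ii) by how they use $q$. In both cases the chains that avoid $q$ are the base chains. For $\mathcal{V}$ the element $q$ is an order coordinate and can only be an end of a chain; the chains ending in $q$ are the $j\in\mathcal{J}$ and give $\ell_j(y)\le t$, and those starting in $q$ are the $k\in\mathcal{K}$ and give $t\le u_k(y)$. For $\mathcal{U}$ the element $q$ is a chain coordinate, so $t\ge0$, and $q$ can only be an interior element of a chain. A chain through $q$ is the concatenation of some $j\in\mathcal{J}$ and some $k\in\mathcal{K}$, every such concatenation is allowed, and its inequality is $\ell_j(y)+t\le u_k(y)$. The fibers are nonempty because $M\le m$ on $Q$.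
\end{proof}

Thus $\mathcal{V}$ lies between the graph of the convex function $M$ and the graph of the concave function $m$, and $\mathcal{U}$ is obtained from it by letting every fiber drop to the floor $t=0$. The fibers have equal lengths, so the two polytopes have the same volume; it is the face structure that changes.

\section{Two examples}\label{sec:examples}

The first example shows the mechanism by which $\mathcal{U}$ gains faces. The second shows that the shape of Proposition~\ref{prop:fiber} alone does not force the gain.

\begin{example}\label{ex:cube}
Let $A=\{a_0,a_1,a_2,a_3\}$ with $\lambda_{a_i}=i$, let $P\setminus A=\{p,q,r\}$, and let the order be generated by $a_0\prec p\prec q\prec r\prec a_3$ and $a_1\prec q\prec a_2$. Take $O=\{r\}$ and $C=\{p\}$; both decompositions are admissible. The base $Q$ is the pentagon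
\[
0\le y_p\le2,\qquad 1\le y_r\le3,\qquad y_p\le y_r ,
\]
shown in Figure~\ref{fig:example}. The chains in $\mathcal{J}$ have values $0$, $y_p$, $1$, and those in $\mathcal{K}$ have values $y_r$, $2$, $3$, so $M=\max(y_p,1)$ and $m=\min(y_r,2)$.

The slice of $\mathcal{V}$ at height $t\in[1,2]$ is the rectangle $[0,t]\times[t,3]$, so $\mathcal{V}$ is combinatorially a cube, with $f$-vector $(8,12,6,1)$. The slice of $\mathcal{U}$ at height $t\in[0,1)$ is the pentagon with vertices $(0,1+t)$, $(1,1+t)$, $(2-t,2)$, $(2-t,3)$, $(0,3)$; at $t=1$ the second and third vertex merge and the slice is the square $[0,1]\times[2,3]$. So $\mathcal{U}$ has $5+4$ vertices, $5+4+5$ edges and $2+5$ facets, and its $f$-vector is $(9,14,7,1)$.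

The difference $(1,2,1,0)$ is seen over the interior of $Q$. The floor of $\mathcal{V}$ is the graph of $M$, which is bent along $y_p=1$: two facets and one edge. The roof of $\mathcal{V}$ is the graph of $m$, bent along $y_r=2$: again two facets and one edge. The floor of $\mathcal{U}$ is flat, a single facet. The roof of $\mathcal{U}$ is the graph of $m-M$, which is bent along both lines; they cross at $(1,2)$ and produce four facets, four edges and one vertex. Over the interior of $Q$ the differences are $4+1-2-2=1$ for facets, $4-1-1=2$ for edges and $1$ for vertices.
\end{example}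

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (a0) at (0,0) {$a_0$};
\node (p) at (0,0.8) {$p$};
\node (q) at (0,1.6) {$q$};
\node (r) at (0,2.4) {$r$};
\node (a3) at (0,3.2) {$a_3$};
\node (a1) at (1,0.8) {$a_1$};
\node (a2) at (1,2.4) {$a_2$};
\draw (a0)--(p)--(q)--(r)--(a3);
\draw (a1)--(q)--(a2);
\begin{scope}[shift={(4,-1.1)},scale=1.35]
\draw (0,1)--(0,3)--(2,3);
\draw[line width=1.6pt] (0,1)--(1,1)--(2,2)--(2,3);
\draw[dashed] (1,1)--(1,3);
\draw[dotted,thick] (0,2)--(2,2);
\fill (1,2) circle (0.045);
\node[below left] at (0,1) {$(0,1)$};
\node[below right] at (1,1) {$(1,1)$};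
\node[right] at (2,2) {$(2,2)$};
\node[above right] at (2,3) {$(2,3)$};
\node[above left] at (0,3) {$(0,3)$};
\end{scope}
\end{tikzpicture}
\caption{Left: a marked poset with marking $\lambda_{a_i}=i$. Right: the base polygon $Q$ in the coordinates $(y_p,y_r)$ for moving the element $q$. The function $M=\max(y_p,1)$ is bent along the dashed segment and $m=\min(y_r,2)$ along the dotted one; the two segments cross transversally. On the three heavy edges $M=m$.}
\label{fig:example}
\end{figure}

\begin{example}\label{ex:hexagon}
Forget the poset, and take $Q=[-1,1]$, $M(y)=|y|-2$ and $m(y)=2-|y|$. The region $M\le t\le m$ is a hexagon with vertices $(\pm1,\pm1)$ and $(0,\pm2)$. The region $0\le t\le m-M=4-2|y|$ is a pentagon with vertices $(\pm1,0)$, $(\pm1,2)$ and $(0,4)$. Dropping the fibers to the floor has lost a vertex and an edge: $M$ and $m$ are bent at the same place, and the two bends merge into one.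
\end{example}

The task is therefore to make the count of Example~\ref{ex:cube} general and to show that a poset never produces the coincidence of Example~\ref{ex:hexagon}.

\section{Counting faces over a face of the base}\label{sec:count}

We use the following standard description of faces. For an affine function $g$ let $\mathrm{d}g$ denote its linear part.

\begin{lemma}[faces and tight sets]\label{lem:faces}
Let $X=\{x: g_\theta(x)\ge0\text{ for all }\theta\in\Theta\}$ be a polytope, where $\Theta$ is a finite index set and the $g_\theta$ are affine, and for $x\in X$ let $T(x)=\{\theta: g_\theta(x)=0\}$ be the set of tight inequalities. The faces of $X$ correspond bijectively to the sets $T$ that occur as $T(x)$. The relative interior of the face belonging to $T$ is $\{x\in X: T(x)=T\}$; it is an open subset of an affine space with direction space $\{v:\mathrm{d}g_\theta(v)=0\text{ for all }\theta\in T\}$, and the dimension of this space is the dimension of the face.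
\end{lemma}

Repeated, redundant and constant inequalities are allowed in Lemma~\ref{lem:faces}, which lets us index inequalities by chains and never ask which of them define facets. We also use that a nonempty open subset of a real affine space is not covered by finitely many proper affine subspaces.

Let $F$ be a face of $Q$, with relative interior $F^\circ$, dimension $d_F$ and direction space $L=L_F\subset\mathbb{R}^{O\cup C}$. We have $M(y)=m(y)$ if and only if $\ell_j(y)=u_k(y)$ for some $j,k$, that is, if and only if some base chain of the form $j*k$ is tight at $y$. This depends only on the tight set of $y$ in $Q$, so either $M<m$ on all of $F^\circ$ or $M=m$ on all of $F^\circ$. We call $F$ \emph{thick} in the first case and \emph{pinched} in the second. In Figure~\ref{fig:example} the heavy edges and their endpoints are pinched and the other four faces are thick.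

The bends of $M$ and $m$ are recorded by the nonempty sets
\[
J(y)=\{j\in\mathcal{J}:\ell_j(y)=M(y)\},\qquad K(y)=\{k\in\mathcal{K}:u_k(y)=m(y)\}.
\]
For nonempty $J\subset\mathcal{J}$ and $K\subset\mathcal{K}$ define
\[
D_J=\{y\in F^\circ:J(y)=J\},\qquad E_K=\{y\in F^\circ:K(y)=K\},
\]
\[
L_J=\{v\in L:\mathrm{d}\ell_j(v)\text{ is the same for all }j\in J\},\qquad
L_K=\{v\in L:\mathrm{d}u_k(v)\text{ is the same for all }k\in K\}.
\]
The nonempty sets $D_J$, $E_K$ and $D_J\cap E_K$ are called \emph{lower cells}, \emph{upper cells} and \emph{mixed cells} of $F$. Each of the three families partitions $F^\circ$. The set $D_J$ is cut out of $F^\circ$ by the equations $\ell_j=\ell_{j'}$ for $j,j'\in J$ and the strict inequalities $\ell_{j''}<\ell_j$ for $j''\notin J$, $j\in J$. So a lower cell $D_J$ is an open convex subset of an affine space with direction space $L_J$. For the same reason an upper cell $E_K$ and a mixed cell $D_J\cap E_K$ are open convex subsets of affine spaces with direction spaces $L_K$ and $L_J\cap L_K$. Codimensions of cells are taken in $\operatorname{aff}F$ and codimensions of direction spaces in $L$; the cells of codimension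 $0$ are those that are open in $\operatorname{aff}F$. Let
\[
\nu^-_e(F),\qquad \nu^+_e(F),\qquad \nu_e(F)
\]
be the numbers of lower, upper and mixed cells of $F$ of codimension $e$; they are $0$ for $e<0$.

\begin{proposition}\label{prop:count}
For all $i\ge0$,
\[
f_i(\mathcal{U})-f_i(\mathcal{V})=\sum_{F\ \mathrm{thick}}\Big(\nu_{d_F-i}(F)+\delta_{i,d_F}-\nu^-_{d_F-i}(F)-\nu^+_{d_F-i}(F)\Big),
\]
where $\delta$ is the Kronecker symbol.
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:faces} to the descriptions in Proposition~\ref{prop:fiber}. Let $(y,t)$ be a point of one of the polytopes, let $F$ be the face of $Q$ with $y\in F^\circ$, and let $J=J(y)$, $K=K(y)$. The tight inequalities of $Q$ at $y$ determine $F$ and are determined by it. Directions are written $(v,\tau)$ with $v\in L$ and $\tau\in\mathbb{R}$. Put $L^0_{J,K}=\{v\in L:\mathrm{d}\ell_j(v)=\mathrm{d}u_k(v)\text{ for all }j\in J,\,k\in K\}$.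

In $\mathcal{V}$, the inequality $\ell_j\le t$ is tight exactly if $t=M(y)$ and $j\in J$, and $t\le u_k$ is tight exactly if $t=m(y)$ and $k\in K$. This gives four types of tight sets.
\begin{center}
\begin{tabular}{lllll}
 & position & $F$ & label & dimension\\ \hline
V1 & $M<t<m$ & thick & $F$ & $d_F+1$\\
V2 & $t=M<m$ & thick & $(F,J)$ & $\dim L_J$\\
V3 & $M<m=t$ & thick & $(F,K)$ & $\dim L_K$\\
V4 & $t=M=m$ & pinched & $(F,J,K)$ & $\dim L^0_{J,K}$
\end{tabular}
\end{center}
In type V1 the component $\tau$ is free. In type V2 the conditions are $\tau=\mathrm{d}\ell_j(v)$ for all $j\in J$; they can be met exactly if $v\in L_J$, and then $\tau$ is determined. In type V3 the conditions are $\tau=\mathrm{d}u_k(v)$ for all $k\in K$, and in type V4 both sets of conditions hold.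

In $\mathcal{U}$ we have $t\le m(y)-M(y)\le u_k(y)-\ell_j(y)$, so the inequality with index $(j,k)$ is tight exactly if $t=m(y)-M(y)$ and $(j,k)\in J\times K$. The product $J\times K$ of nonempty sets determines $J$ and $K$.
\begin{center}
\begin{tabular}{lllll}
 & position & $F$ & label & dimension\\ \hline
U1 & $0<t<m-M$ & thick & $F$ & $d_F+1$\\
U2 & $0=t<m-M$ & thick & $F$ & $d_F$\\
U3 & $0<t=m-M$ & thick & $(F,J,K)$ & $\dim(L_J\cap L_K)$\\
U4 & $0=t=m-M$ & pinched & $(F,J,K)$ & $\dim L^0_{J,K}$
\end{tabular}
\end{center}
In type U1 the component $\tau$ is free, and in type U2 it is $0$. In type U3 the conditions are $\tau=\mathrm{d}u_k(v)-\mathrm{d}\ell_j(v)$ for all $(j,k)\in J\times K$; varying $j$ and $k$ separately shows that the right side is independent of $(j,k)$ exactly if $v\in L_J\cap L_K$. In type U4 we have these conditions together with $\tau=0$.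

Within each table, different types have different tight sets, since they differ in which kinds of inequalities in $t$ are tight, and within a type the tight set and the label determine each other. Types V1 and U1 have the same labels and dimensions, and so do V4 and U4; they cancel. The faces of types V2, V3, U3 correspond to the lower, upper and mixed cells of thick faces, with the same dimension, and type U2 gives one face of dimension $d_F$ for each thick $F$.
\end{proof}

It remains to show that each bracket in Proposition~\ref{prop:count} is nonnegative: the common refinement of the two subdivisions of $F^\circ$, together with $F^\circ$ itself, has at least as many cells in each dimension as the two subdivisions together.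

\section{Transversality}\label{sec:trans}

In Example~\ref{ex:hexagon}, at the point $y=0$ both $L_J$ and $L_K$ are zero while $L=\mathbb{R}$. In Example~\ref{ex:cube}, at the point $(1,2)$ the spaces $L_J$ and $L_K$ are the two coordinate axes and span $L=\mathbb{R}^2$. The next lemma says that a poset always behaves in the second way. It is the only step in the proof of Theorem~\ref{thm:main}, after Proposition~\ref{prop:fiber}, that uses the order.

\begin{lemma}[transversality]\label{lem:trans}
Let $F$ be a thick face of $Q$ and let $D_J\cap E_K$ be a mixed cell of $F$. Then $L_J+L_K=L$. Consequently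
\[
\operatorname{codim}(L_J\cap L_K)=\operatorname{codim}L_J+\operatorname{codim}L_K .
\]
\end{lemma}

Fix $y\in D_J\cap E_K$ and put $c=M(y)<m(y)$. Set $v_a:=0$ for $a\in A$ and every direction $v$. A vector $v$ lies in $L$ if and only if
\begin{itemize}
\item[(L1)] $v_p=0$ for every $p\in C$ with $y_p=0$, and
\item[(L2)] $v_s+\sum_iv_{p_i}=v_b$ for every base chain $s\prec p_1\prec\dots\prec p_r\prec b$ that is tight at $y$.
\end{itemize}

The idea is plain when $C=\emptyset$. Then all coordinates are heights, and (L2) says $v_s=v_b$ whenever $s\prec b$ and $y_s=y_b$. Split $v\in L$ as $v^++v^-$, where $v^+$ agrees with $v$ on the coordinates of height greater than $c$ and vanishes on the others. Tight inequalities link only elements of equal height, so $v^+$ and $v^-$ lie in $L$. The chains in $J$ are pairs $s\prec q$ with $y_s=c$, so $\mathrm{d}\ell_j(v^+)=0$ for $j\in J$; the chains in $K$ are pairs $q\prec b$ with $y_b=m(y)>c$, so $\mathrm{d}u_k(v^-)=0$ for $k\in K$. In words, what happens at or below the level $c$ and what happens above it can be moved independently.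

In general a tight chain can run from below the level $c$ to above it, and a chain coordinate is a length, with no height of its own. We shall see that an element $p\in C$ on a tight chain nevertheless occupies a well-defined interval $[h_p,z_p]$ of heights, and that under a direction $v\in L$ its top end moves with a well-defined velocity $\zeta_p$. The vector $v^+$ then freezes all heights that are at most $c$ and moves the others as $v$ does; the length of an interval that straddles $c$ changes at the rate of its top end.

\begin{proof}[Proof of Lemma~\ref{lem:trans}]
Let $p\in C$. A \emph{lower chain to $p$} is a chain $s\prec p_1\prec\dots\prec p_r=p$ with $s\in A\cup O$ and $p_i\in C$; its value is $y_s+\sum_{i\le r}y_{p_i}$. An \emph{upper chain from $p$} is a chain $p=p_1\prec\dots\prec p_r\prec b$ with $p_i\in C$ and $b\in A\cup O$; its value is $y_b-\sum_{i\le r}y_{p_i}$. Let $z_p$ be the largest value of a lower chain to $p$ and $h_p=z_p-y_p\le z_p$. Call $p$ \emph{active} if it is an interior element of a tight base chain.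

\medskip\noindent
\emph{Step 1: heights.} Let $s\prec p_1\prec\dots\prec p_r\prec b$ be a tight base chain with partial sums $\rho_i=y_s+\sum_{\iota\le i}y_{p_\iota}$, so that $y_s=\rho_0\le\rho_1\le\dots\le\rho_r=y_b$. We claim that $z_{p_i}=\rho_i$ and $h_{p_i}=\rho_{i-1}$, and that $h_{p_i}$ is the smallest value of an upper chain from $p_i$.

Any lower chain to $p_i$, continued by $p_{i+1}\prec\dots\prec p_r\prec b$, is a base chain, so its value is at most $y_b-\sum_{\iota>i}y_{p_\iota}=\rho_i$, and the initial part of the tight chain attains $\rho_i$. Thus $z_{p_i}=\rho_i$ and $h_{p_i}=\rho_i-y_{p_i}=\rho_{i-1}$. Any upper chain from $p_i$, preceded by $s\prec p_1\prec\dots\prec p_{i-1}$, is a base chain, so its value is at least $\rho_{i-1}$, and the final part of the tight chain attains $y_b-\sum_{\iota\ge i}y_{p_\iota}=\rho_{i-1}$.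

\medskip\noindent
\emph{Step 2: velocities.} Let $v\in L$ and let $p$ be active. We claim that the sum of the $v$-coordinates along a lower chain to $p$ of value $z_p$ is a number $\zeta_p$ that does not depend on the chain. Fix a tight base chain through $p$ and let $p\prec p'_1\prec\dots\prec p'_e\prec b$ be its part from $p$ on. By Step~1, $z_p+\sum_\iota y_{p'_\iota}=y_b$. Hence every lower chain to $p$ of value $z_p$, continued by $p'_1\prec\dots\prec p'_e\prec b$, is a tight base chain, and (L2) shows that its sum of $v$-coordinates up to $p$ equals $v_b-\sum_\iota v_{p'_\iota}$.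

\medskip\noindent
\emph{Step 3: the splitting.} Given $v\in L$, define $v^+\in\mathbb{R}^{O\cup C}$ as follows. For $b\in O$, for active $p\in C$ and for inactive $p\in C$, respectively,
\[
v^+_b=\begin{cases}0,& y_b\le c,\\ v_b,& y_b>c,\end{cases}\qquad
v^+_p=\begin{cases}0,& z_p\le c,\\ \zeta_p,& h_p\le c<z_p,\\ v_p,& h_p>c,\end{cases}\qquad
v^+_p=\begin{cases}0,& p\prec q,\\ v_p,& p\not\prec q.\end{cases}
\]
An inactive element is constrained by (L1) only, so we are free to assign it to a side by its position relative to $q$. The formula for $b\in O$ also holds for $b\in A$, where both cases give $0$. Put $v^-=v-v^+$.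

\medskip\noindent
\emph{Step 4: $v^+\in L$, hence $v^-\in L$.} Let $p\in C$ with $y_p=0$. Then $v_p=0$ and $h_p=z_p$, so the straddling case does not occur and $v^+_p\in\{0,v_p\}=\{0\}$. This is (L1). For (L2) take a tight base chain with partial sums $\rho_i$ as in Step~1; all $p_i$ are active.
\begin{itemize}
\item If $y_b\le c$, then $y_s\le c$ and $z_{p_i}=\rho_i\le c$ for all $i$, so $v^+$ vanishes on the whole chain.
\item If $y_s>c$, then $y_b>c$ and $h_{p_i}=\rho_{i-1}>c$ for all $i$, so $v^+=v$ on the whole chain.
\item If $y_s\le c<y_b$, then $r\ge1$ and there is a unique $\kappa\in\{1,\dots,r\}$ with $\rho_{\kappa-1}\le c<\rho_\kappa$. We get $v^+_s=0$; $v^+_{p_i}=0$ for $i<\kappa$, since $z_{p_i}=\rho_i\le c$; $v^+_{p_\kappa}=\zeta_{p_\kappa}=v_s+\sum_{i\le\kappa}v_{p_i}$, since the initial part of the chain has value $z_{p_\kappa}$; and $v^+_{p_i}=v_{p_i}$ for $i>\kappa$, since $h_{p_i}=\rho_{i-1}\ge\rho_\kappa>c$. The sum is $v_s+\sum_iv_{p_i}=v_b=v^+_b$.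
\end{itemize}

\medskip\noindent
\emph{Step 5: $v^+\in L_J$.} Let $j=(s\prec p_1\prec\dots\prec p_r\prec q)\in J$, so that $y_s+\sum_iy_{p_i}=c$. Then $y_s\le c$ and $v^+_s=0$. If $p_i$ is inactive, then $v^+_{p_i}=0$ because $p_i\prec q$. If $p_i$ is active, continue a lower chain to $p_i$ of value $z_{p_i}$ by $p_{i+1}\prec\dots\prec p_r\prec q$. The result is a chain in $\mathcal{J}$, so $z_{p_i}\le z_{p_i}+\sum_{\iota>i}y_{p_\iota}\le M(y)=c$ and $v^+_{p_i}=0$. Hence $\mathrm{d}\ell_j(v^+)=0$ for all $j\in J$.

\medskip\noindent
\emph{Step 6: $v^-\in L_K$.} This is where thickness is used. Let $k=(q\prec p_1\prec\dots\prec p_r\prec b)\in K$, so that $y_b-\sum_iy_{p_i}=m(y)$. Then $y_b\ge m(y)>c$ and $v^-_b=0$. If $p_i$ is inactive, then $p_i\not\prec q$ because $q\prec p_i$, so $v^-_{p_i}=0$. Let $p_i$ be active. The tail $p_i\prec\dots\prec p_r\prec b$ has the smallest value among the upper chains from $p_i$, for otherwise replacing it would give a chain in $\mathcal{K}$ of value less than $m(y)$. By Step~1,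
\[
h_{p_i}=y_b-\sum_{\iota\ge i}y_{p_\iota}=m(y)+\sum_{\iota<i}y_{p_\iota}>c,
\]
so $v^+_{p_i}=v_{p_i}$ and $v^-_{p_i}=0$. Hence $\mathrm{d}u_k(v^-)=0$ for all $k\in K$.

\medskip
Thus $v=v^++v^-\in L_J+L_K$. The statement on codimensions is the formula $\dim(L_J\cap L_K)=\dim L_J+\dim L_K-\dim(L_J+L_K)$.
\end{proof}

\section{The local inequality and the one-step formula}\label{sec:local}

Fix a thick face $F$. For $e,e'\ge0$ let $\nu_{e,e'}(F)$ be the number of mixed cells $D_J\cap E_K$ of $F$ with $\operatorname{codim}L_J=e$ and $\operatorname{codim}L_K=e'$. To bound the number of mixed cells from below, we attach to each lower or upper cell a mixed cell of the same dimension inside it. Transversality tells us what the partner looks like.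

\begin{lemma}\label{lem:partner}
Every lower cell $D_J$ of $F$ meets an upper cell $E_K$ with $L_K=L$. Every upper cell $E_K$ of $F$ meets a lower cell $D_J$ with $L_J=L$.
\end{lemma}

\begin{proof}
The cell $D_J$ is open in an affine space with direction space $L_J$, and it is the union of finitely many mixed cells $D_J\cap E_K$, each contained in an affine subspace with direction space $L_J\cap L_K$. These subspaces cannot all be proper, so $L_J\subset L_K$ for one of the mixed cells. Lemma~\ref{lem:trans} gives $L=L_J+L_K=L_K$. Exchanging the roles of $J$ and $K$ gives the second statement.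
\end{proof}

In positive codimension $e$, the mixed cells obtained from lower cells are counted by $\nu_{e,0}$ and those obtained from upper cells by $\nu_{0,e}$, so they cannot coincide. In codimension $0$ they can, and a connectivity argument takes over; the loss is at most one, and it is paid for by the flat floor of $\mathcal{U}$.

\begin{proposition}\label{prop:local}
Let $F$ be a thick face of $Q$. Then $\nu_{e,0}(F)\ge\nu^-_e(F)$ and $\nu_{0,e}(F)\ge\nu^+_e(F)$ for all $e\ge1$, and
\[
\nu_{0,0}(F)+1\ge\nu^-_0(F)+\nu^+_0(F).
\]
\end{proposition}

\begin{proof}
For each lower cell $D_J$ of codimension $e$, Lemma~\ref{lem:partner} gives a mixed cell $D_J\cap E_K$ counted by $\nu_{e,0}(F)$, and different $J$ give different mixed cells. This proves the first inequality, and the second statement of Lemma~\ref{lem:partner} proves the second in the same way.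

For the third, call a cell \emph{open} if it has codimension $0$. Let $G$ be the bipartite graph whose vertices are the open lower cells and the open upper cells, with an edge between $D_J$ and $E_K$ if they intersect. Since $L_J\cap L_K=L$ holds exactly if $L_J=L_K=L$, the edges are the open mixed cells. So $G$ has $\nu^-_0+\nu^+_0$ vertices and $\nu_{0,0}$ edges. It has at least one edge, because the finitely many mixed cells cover $F^\circ$, and every vertex lies on an edge by Lemma~\ref{lem:partner}. A connected graph with $N$ vertices has at least $N-1$ edges, so it suffices to show that any two edges lie in the same component.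

Let $X_0\ne X_1$ be open mixed cells. We walk from $X_0$ to $X_1$ along a segment that crosses only cells of codimension at most $1$. Let $H_1,\dots,H_g$ be the affine hulls of the mixed cells that are not open; they are proper subspaces of $\operatorname{aff}F$. Choose $y_0\in X_0$ outside all $H_\mu$. For each $\mu$ with $\operatorname{codim}H_\mu\ge2$ the space $\operatorname{aff}(H_\mu\cup\{y_0\})$ is still proper, so we can choose $y_1\in X_1$ outside all of these. The segment $[y_0,y_1]$ lies in the convex set $F^\circ$. It meets each $H_\mu$ in at most one point, since otherwise $H_\mu$ would contain the whole line and with it $y_0$. It misses $H_\mu$ if $\operatorname{codim}H_\mu\ge2$, since a common point $y\neq y_0$ would put the line through $y_0$ and $y$, and with it $y_1$, into $\operatorname{aff}(H_\mu\cup\{y_0\})$.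

So only finitely many points of the segment lie in mixed cells that are not open; call them exceptional. They differ from $y_0$ and $y_1$, and each lies in a mixed cell of codimension exactly $1$. The exceptional points cut the segment into intervals, each connected and covered by disjoint open cells, hence contained in a single open mixed cell. Let $y\in D_{J_0}\cap E_{K_0}$ be exceptional. By Lemma~\ref{lem:trans}, $\operatorname{codim}L_{J_0}+\operatorname{codim}L_{K_0}=1$, so one of the cells $D_{J_0}$, $E_{K_0}$ is open. If $E_{K_0}$ is open, it contains the points of the segment near $y$, so the open mixed cells just before and just after $y$ have the form $D_J\cap E_{K_0}$ and $D_{J'}\cap E_{K_0}$, and these edges of $G$ share the vertex $E_{K_0}$. If $D_{J_0}$ is open, they share the vertex $D_{J_0}$. Passing through the exceptional points in turn connects $X_0$ to $X_1$ in $G$.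
\end{proof}

Over the interior of the pentagon in Example~\ref{ex:cube} the graph $G$ is a $4$-cycle. In Example~\ref{ex:hexagon} it consists of two disjoint edges: crossing $y=0$ changes the lower and the upper cell at once.

\begin{theorem}[one-step formula]\label{thm:formula}
Let $P\setminus A=O\sqcup C\sqcup\{q\}$, and let $\mathcal{V}=\mathcal{CO}_{O\cup\{q\},C}(\lambda)$ and $\mathcal{U}=\mathcal{CO}_{O,C\cup\{q\}}(\lambda)$. For all $i\ge0$, with $F$ ranging over the thick faces of $Q$,
\begin{equation}\label{eq:exact}
f_i(\mathcal{U})-f_i(\mathcal{V})=\sum_{F}\Big(\sum_{e+e'=d_F-i}\nu_{e,e'}(F)+\delta_{i,d_F}-\nu^-_{d_F-i}(F)-\nu^+_{d_F-i}(F)\Big),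
\end{equation}
and moreover
\begin{equation}\label{eq:bound}
f_i(\mathcal{U})-f_i(\mathcal{V})\ \ge\ \sum_F\ \sum_{\substack{e,e'\ge1\\ e+e'=d_F-i}}\nu_{e,e'}(F).
\end{equation}
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:trans}, a mixed cell counted by $\nu_{e,e'}(F)$ has codimension $e+e'$, so \eqref{eq:exact} is Proposition~\ref{prop:count}. For \eqref{eq:bound} we compare the terms of each $F$; put $\varepsilon=d_F-i$. If $\varepsilon<0$, both terms vanish. If $\varepsilon=0$, the bracket in \eqref{eq:exact} is $\nu_{0,0}+1-\nu^-_0-\nu^+_0\ge0$ by Proposition~\ref{prop:local}, and the inner sum in \eqref{eq:bound} is empty. If $\varepsilon\ge1$, the bracket equals the inner sum in \eqref{eq:bound} plus $(\nu_{\varepsilon,0}-\nu^-_\varepsilon)+(\nu_{0,\varepsilon}-\nu^+_\varepsilon)$, and both differences are nonnegative by Proposition~\ref{prop:local}.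
\end{proof}

The right side of \eqref{eq:bound} counts the places where a bend of $M$ crosses a bend of $m$. In Example~\ref{ex:cube} the point $(1,2)$ gives $\nu_{1,1}(Q)=1$, which accounts for the extra vertex of $\mathcal{U}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Move the elements of $V_1\setminus U_1$ from the chain side to the order side one at a time. By \eqref{eq:bound}, no move increases $f_i$.
\end{proof}

\section{Equality for ordinary posets}\label{sec:ordinary}

From now on $(P,A,\lambda)$ is as in Theorem~\ref{thm:equality}. We first study one move, in the notation of Section~\ref{sec:step}; here $Q\subset\mathbb{R}^{O\cup C}$ with $|O\cup C|=n-1$, lower ends of chains lie in $O\cup\{\hat0\}$, and upper ends lie in $O\cup\{\hat1\}$. Let $\sigma^-$ and $\sigma^+$ be the numbers of saturated chains in $\mathcal{J}$ and in $\mathcal{K}$. Both are at least $1$: take a saturated chain from $\hat0$ to $q$ and keep the part that starts at its last element in $O\cup\{\hat0\}$; take a saturated chain from $q$ to $\hat1$ and keep the part that ends at its first element in $O\cup\{\hat1\}$.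

For facets, only the open cells over the interior of $Q$ will matter in \eqref{eq:exact}. We have to know which chains attain $M$ and $m$ there, and which pairs of chains do so at the same point. Call $y\in Q$ \emph{strict} if no defining inequality of $Q$ is tight at $y$.

\begin{lemma}\label{lem:saturated}
\begin{itemize}
\item[(1)] If $y\in Q$ is strict, then $J(y)$ and $K(y)$ consist of saturated chains.
\item[(2)] For every saturated $j_0\in\mathcal{J}$ and every saturated $k_0\in\mathcal{K}$ there is a strict point $y\in Q$ with $M(y)<m(y)$, $J(y)=\{j_0\}$ and $K(y)=\{k_0\}$.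
\end{itemize}
\end{lemma}

\begin{proof}
(1) Suppose that $j=(s\prec p_1\prec\dots\prec p_r\prec q)\in J(y)$ is not saturated. Then some $x\in O\cup C$ fits strictly between two consecutive elements of $j$. If $x\in C$, inserting $x$ raises the value by $y_x>0$. If $x\in O$, the part $s\prec p_1\prec\dots\prec p_i$ of $j$ below $x$, followed by $x$, is a base chain, so $y_s+\sum_{\iota\le i}y_{p_\iota}<y_x$, and replacing that part by $x$ raises the value. Both contradict $\ell_j(y)=M(y)$. For $k\in K(y)$, inserting $x\in C$, or replacing the part of $k$ above $x\in O$ by $x$, lowers the value, which contradicts $u_k(y)=m(y)$.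

(2) Let $j_0=(s_0\prec p_1\prec\dots\prec p_r\prec q)$ and $k_0=(q\prec p'_1\prec\dots\prec p'_{r'}\prec b_0)$. Let $B^-$ and $B^+$ be the sets of elements of $O\cup C$ below and above $q$, and let $I$ be the set of the remaining elements of $O\cup C$. The set $B^-$ is closed downward and $B^+$ is closed upward in $O\cup C$. The plan is to place the heights of $B^-$, $I$, $B^+$ in three separate zones near $0$, $\frac38$, $1$, so that the three parts do not interact, and to use lengths on three scales, so that $j_0$ and $k_0$ win within their zones.

Put $\eta=1/(4n+4)$ and define a weight $w$ on $O\cup C$: it is $\eta$ on the $p_i$ and the $p'_i$; it is $\eta^2$ on $s_0$ if $s_0\ne\hat0$ and on $b_0$ if $b_0\ne\hat1$; it is $\eta^3$ elsewhere, in particular on $I$. The weight of a chain is the sum of the weights of its elements. Chains in $B^-$ or in $B^+$ have weight at most $n\eta<\frac14$, and chains in $I$ have weight at most $n\eta^3<\frac1{64}$. For $x\in B^-$ (for $x\in I$) let $H(x)$ be the largest weight of a chain in $B^-$ (in $I$) with top element $x$. For $x\in B^+$ let $H^+(x)$ be the largest weight of a chain in $B^+$ with bottom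 element $x$, and put $H^+(\hat1)=0$. Define $y_p=w(p)$ for $p\in C$, and for $x\in O$
\[
y_x=\begin{cases}H(x),&x\in B^-,\\ \frac38+H(x),&x\in I,\\ 1-H^+(x),&x\in B^+.\end{cases}
\]

\emph{The point $y$ is strict.} We have $y_p>0$ on $C$. Let $s\prec\pi_1\prec\dots\prec\pi_e\prec b$ be a base chain and $\Sigma=y_s+\sum_iy_{\pi_i}$; we show $\Sigma<y_b$. Two observations are used repeatedly. If $s\in B^-\cup\{\hat0\}$, then $y_s+\sum_{\pi_i\in B^-}y_{\pi_i}$ is the weight of a chain in $B^-$, namely a heaviest chain with top $s$ (empty if $s=\hat0$) followed by the $\pi_i\in B^-$. If $s\in I$, then no $\pi_i$ lies in $B^-$, and $y_s+\sum_{\pi_i\in I}y_{\pi_i}$ is $\frac38$ plus the weight of a chain in $I$.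
\begin{itemize}
\item Let $b\in B^-$. Then $s\in B^-\cup\{\hat0\}$ and all $\pi_i\in B^-$, so $\Sigma$ is the weight of a chain in $B^-$ below $b$, and $\Sigma\le H(b)-w(b)<y_b$.
\item Let $b\in I$. Then neither $s$ nor any $\pi_i$ lies in $B^+$. If $s\in I$, all $\pi_i$ lie in $I$ and $\Sigma\le\frac38+H(b)-w(b)<y_b$. If $s\in B^-\cup\{\hat0\}$, then $\Sigma<\frac14+\frac1{64}<\frac38<y_b$.
\item Let $b\in B^+\cup\{\hat1\}$. If $s\in B^+$, all $\pi_i$ lie in $B^+$ and $H^+(s)\ge w(s)+\sum_iy_{\pi_i}+H^+(b)$, so $\Sigma\le1-w(s)-H^+(b)<y_b$. If $s\notin B^+$, then $y_b-\sum_{\pi_i\in B^+}y_{\pi_i}$ is $1$ minus the weight of a chain in $B^+$, hence greater than $\frac34$, while $y_s+\sum_{\pi_i\notin B^+}y_{\pi_i}$ is less than $\frac14+\frac1{64}$ for $s\in B^-\cup\{\hat0\}$ and less than $\frac38+\frac1{64}$ for $s\in I$.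
\end{itemize}

\emph{$J(y)=\{j_0\}$ and $M(y)<\frac14$.} The value of $j=(s\prec\pi_1\prec\dots\prec\pi_e\prec q)\in\mathcal{J}$ is the weight of a chain $\Gamma\subset B^-$ that consists of the $\pi_i$ and, if $s\ne\hat0$, a heaviest chain in $B^-$ with top $s$. So $M(y)<\frac14$. Note that $s$ is the largest element of $\Gamma\cap O$ if this set is nonempty and $s=\hat0$ otherwise, and that the $\pi_i$ are the elements of $\Gamma$ above $s$. The value of $j_0$ is at least $r\eta$, and at least $r\eta+\eta^2$ if $s_0\ne\hat0$. Now let $j\in J(y)$. If $\Gamma$ missed some $p_i$, its weight would be at most $(r-1)\eta+\eta^2+n\eta^3<r\eta$. If $s_0\ne\hat0$ and $\Gamma$ missed $s_0$, its weight would be at most $r\eta+n\eta^3<r\eta+\eta^2$. Both contradict $\ell_j(y)\ge\ell_{j_0}(y)$. So $\Gamma$ contains $p_1,\dots,p_r$, and it contains $s_0$ if $s_0\ne\hat0$. Any further element of $\Gamma$ above $s_0$ would fit strictly between two consecutive elements of the saturated chain $j_0$. Hence the elements of $\Gamma$ above $s_0$ are exactly $p_1,\dots,p_r\in C$. It follows that $s_0$ is the largest element of $\Gamma\cap O$ if $s_0\neq\hat0$, and that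 $\Gamma\cap O=\emptyset$ if $s_0=\hat0$. In both cases $s=s_0$, and then $j=j_0$.

\emph{$K(y)=\{k_0\}$ and $m(y)>\frac34$.} The value of $k=(q\prec\pi_1\prec\dots\prec\pi_e\prec b)\in\mathcal{K}$ is $1$ minus the weight of the chain in $B^+$ formed by the $\pi_i$ and, if $b\ne\hat1$, a heaviest chain in $B^+$ with bottom $b$. So $m(y)>\frac34$, minimizing the value means maximizing the weight, and the previous paragraph applies to the reversed order.
\end{proof}

\begin{proposition}\label{prop:onestep}
The polytopes $\mathcal{U}$ and $\mathcal{V}$ have dimension $n$, and
\[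
f_{n-1}(\mathcal{U})-f_{n-1}(\mathcal{V})=(\sigma^--1)(\sigma^+-1).
\]
If this number is $0$, then $\mathcal{U}$ and $\mathcal{V}$ are unimodularly equivalent.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:saturated}(2) strict points exist. Lemma~\ref{lem:faces}, applied to the empty tight set, shows that $\dim Q=n-1$, that $Q^\circ$ is the set of strict points, and that $L_Q=\mathbb{R}^{O\cup C}$. The face $Q$ is thick, since $M<m$ at one strict point. So the fibers over $Q^\circ$ are proper intervals, and $\dim\mathcal{U}=\dim\mathcal{V}=n$.

Take $i=n-1$ in \eqref{eq:exact}. Only faces with $d_F\ge n-1$ contribute, so only $F=Q$, and the difference is $\nu_{0,0}(Q)+1-\nu^-_0(Q)-\nu^+_0(Q)$. For $j=(s\prec p_1\prec\dots\prec p_r\prec q)$ the form $\mathrm{d}\ell_j$ is the sum of the coordinates in $\{s,p_1,\dots,p_r\}\setminus\{\hat0\}$. This set determines $j$: its elements in $C$ are the $p_i$, and $s$ is its element in $O$ if there is one and $\hat0$ otherwise. So the forms $\mathrm{d}\ell_j$ are pairwise distinct, and $L_J=L_Q$ holds exactly if $|J|=1$. The same argument with $\hat1$ in place of $\hat0$ shows that $L_K=L_Q$ holds exactly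 if $|K|=1$. By Lemma~\ref{lem:saturated}, the open lower cells, open upper cells and open mixed cells of $Q$ correspond to the saturated chains in $\mathcal{J}$, the saturated chains in $\mathcal{K}$ and all pairs of these. The difference is $\sigma^-\sigma^++1-\sigma^--\sigma^+=(\sigma^--1)(\sigma^+-1)$.

Suppose $\sigma^-=1$, with $j_0$ the only saturated chain in $\mathcal{J}$. By Lemma~\ref{lem:saturated}(1), $M=\ell_{j_0}$ on $Q^\circ$, hence on $Q$ by continuity. The map $(y,t)\mapsto(y,t-\ell_{j_0}(y))$ takes the fiber $[M(y),m(y)]$ onto $[0,m(y)-M(y)]$, so it maps $\mathcal{V}$ onto $\mathcal{U}$. Suppose $\sigma^+=1$, with $k_0$ the only saturated chain in $\mathcal{K}$. Then $m=u_{k_0}$ on $Q$, and $(y,t)\mapsto(y,u_{k_0}(y)-t)$ maps $\mathcal{V}$ onto $\mathcal{U}$. Both maps are affine with integer coefficients, because $\lambda$ is integral, and their linear parts are triangular with determinant $\pm1$.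
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
An invertible affine map preserves the face structure, so (a) implies (b); the $f$-vector determines the dimension and the number of facets, so (b) implies (c). Assume (c). If $U_1=V_1$ there is nothing to prove. Otherwise move the elements of $V_1\setminus U_1$ one at a time. By Proposition~\ref{prop:onestep} all polytopes along the way have dimension $n$, and the total difference of the facet numbers is a sum of nonnegative one-step differences. By (c) each of them is $0$, so each step is a unimodular equivalence, and so is their composition. This proves (a).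

Now let both decompositions be admissible. We choose the order of the moves so that admissibility is preserved, since it lets us identify $\sigma^-$ and $\sigma^+$. Let $(X_1,X_2)$ be the current decomposition, admissible and with $U_1\subset X_1\subsetneq V_1$, and let $q$ be a maximal element of $V_1\setminus X_1$. We have $X_2=V_2\sqcup(V_1\setminus X_1)$. No element of $V_2$ lies above $q\in V_1$, because $(V_1,V_2)$ is admissible, so $q$ is maximal in $X_2$. Therefore $(X_1\cup\{q\},X_2\setminus\{q\})$ is admissible again. For this move, $O=X_1$ and $C=X_2\setminus\{q\}$. All elements of $P\setminus A$ below $q$ lie in $C$, because $(X_1,X_2)$ is admissible and $q\in X_2$; so the chains in $\mathcal{J}$ are all chains from $\hat0$ to $q$, and $\sigma^-=\alpha(q)$. All elements above $q$ lie in $O\cup\{\hat1\}$, because $q$ is maximal in $X_2$; so the chains in $\mathcal{K}$ are the pairs $q\prec b$, and $\sigma^+=\beta(q)$. Summing Proposition~\ref{prop:onestep} over the moves gives \eqref{eq:facets}.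

The sum in \eqref{eq:facets} vanishes if and only if $\alpha(q)=1$ for every $q\in V_1\setminus U_1$ with $\beta(q)\ge2$. If $\{p\in P\setminus A:p\prec q\}$ is a chain, the only saturated chain from $\hat0$ to $q$ is the one through all of its elements, so $\alpha(q)=1$. Conversely, every $p\prec q$ lies on some saturated chain from $\hat0$ to $q$, so if there is only one, all such $p$ lie on it.
\end{proof}

\begin{remark}
Formula \eqref{eq:facets} is the only place in this paper where admissibility is used, and it fails without it. Let $P\setminus A$ be generated by $p_1,p_2\prec x\prec q\prec r_1,r_2$, and let $U_1=\{x,r_1,r_2\}$ and $V_1=U_1\cup\{q\}$. Then $\alpha(q)=\beta(q)=2$, but $x\prec q$ is the only saturated chain in $\mathcal{J}$, so $\sigma^-=1$ and the facet numbers agree.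
\end{remark}

\begin{remark}
The count in Proposition~\ref{prop:onestep} uses that only $\hat0$ and $\hat1$ are marked. If $P\setminus A=\{q\}$ and $q$ has two marked lower covers with marking $0$ and two marked upper covers with marking $1$, then $\sigma^-=\sigma^+=2$, while $\mathcal{U}$ and $\mathcal{V}$ are both the segment $[0,1]$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{FF} Xin Fang and Ghislain Fourier, \emph{Marked chain-order polytopes}, arXiv:1508.02232 (2015).
\end{thebibliography}
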